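\title{A globally $+$-regular threefold that is not strongly globally $+$-regular}

\begin{abstract}
A pair $(X,\Delta)$ in mixed characteristic is globally $+$-regular if $\mathcal{O}_X\to f_*\mathcal{O}_Y(\lfloor f^*\Delta\rfloor)$ splits for every finite cover $f\colon Y\to X$, and strongly globally $+$-regular if this persists after adding to $\Delta$ a small multiple of any effective divisor. We show that the first property does not imply the second. The example is the blow-up $X$ of $\mathbb{P}^2_R$ along nine sections of a nodal cubic, with $\Delta=0$; the base may be $R=\mathbb{Z}_p$ for any prime $p$, or the coordinate ring of an open subset of $\operatorname{Spec}\mathbb{Z}$. The normal bundle of the anticanonical curve has infinite order on the generic fiber and finite order on a closed fiber. The first fact, combined with the primitive comparison theorem of $p$-adic Hodge theory, gives global $+$-regularity. The second produces a cohomology class that an explicit finite cover kills once arbitrarily small poles are allowed.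
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $R$ be an excellent Noetherian ring of mixed characteristic with a dualizing complex, for instance a complete discrete valuation ring of mixed characteristic or the coordinate ring of an open subset of $\operatorname{Spec}\mathbb{Z}$. A \emph{pair} $(X,\Delta)$ consists of a normal integral scheme $X$, projective and surjective over $\operatorname{Spec}R$, and an effective $\mathbb{Q}$-divisor $\Delta$ on $X$. A \emph{cover} of $X$ is a finite surjective morphism $f\colon Y\to X$ with $Y$ normal and integral. The pullback $f^*\Delta$ is the Weil $\mathbb{Q}$-divisor defined in the usual way over the regular locus of $X$, whose complement has codimension at least $2$, and extended uniquely to $Y$.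

\begin{definition}\label{def:gpr}
The pair $(X,\Delta)$ is \emph{globally $+$-regular} if for every cover $f\colon Y\to X$ the natural map $\mathcal{O}_X\to f_*\mathcal{O}_Y(\lfloor f^*\Delta\rfloor)$ splits as a map of $\mathcal{O}_X$-modules. It is \emph{strongly globally $+$-regular} if for every effective Weil divisor $D$ on $X$ there is a rational number $\epsilon>0$ such that $(X,\Delta+\epsilon D)$ is globally $+$-regular.
\end{definition}

The following is posed as an open question in \cite{OPTWX}.

\medskip
\noindent\textbf{Question.} \emph{Is every globally $+$-regular pair strongly globally $+$-regular?}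
\medskip

A splitting survives tensoring with a line bundle $\mathcal{M}$ and taking cohomology. So global $+$-regularity says, in particular, that no nonzero class in $H^i(X,\mathcal{M})$ dies on a cover, even if poles along $f^*\Delta$ are allowed. Now fix one cover $f$. The divisor $f^*D$ has finitely many components and $\lfloor x+\epsilon y\rfloor=\lfloor x\rfloor$ for $y\geq 0$ and small $\epsilon>0$, so $\lfloor f^*(\Delta+\epsilon D)\rfloor=\lfloor f^*\Delta\rfloor$ for small $\epsilon$. A globally $+$-regular pair therefore tolerates some perturbation on each single cover, and the question asks whether one $\epsilon$ serves all covers at once. In the simplest case it does: if $V$ is a discrete valuation ring with uniformizer $\pi$, then $(\operatorname{Spec}V,b[\pi])$ is globally $+$-regular exactly when $b<1$, which is an open condition (Example~\ref{ex:dvr}). Characteristic $0$ causes no trouble either: once $\deg f$ is invertible, the trace splits the map as soon as the coefficients of $\Delta$ are less than $1$ (Lemma~\ref{lem:local}), and this is again an open condition. These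 cases suggest the answer yes. The answer is no.

\subsection*{The example}
From now on $R$ is a Dedekind domain whose fraction field $K$ has characteristic $0$, subject to two hypotheses:
\begin{itemize}
\item[(i)] $R$ contains nine multiplicatively independent units $u_1,\dots,u_9$: if $\prod u_i^{m_i}=1$ with $m_i\in\mathbb{Z}$, then all $m_i=0$;
\item[(ii)] some maximal ideal $\mathfrak{m}_0$ of $R$ has residue field algebraic over a finite field.
\end{itemize}
Such a ring is excellent and regular, has $R$ itself as a dualizing complex, and has mixed characteristic. Examples are the ring obtained from $\mathbb{Z}$ by inverting the first nine primes, with $u_i$ these primes, and $R=\mathbb{Z}_p$, with $u_i$ nine primes different from $p$.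

Let $\mathcal{E}=\{xyz=x^3+y^3\}\subset\mathbb{P}^2_R$ and let $\sigma=[0:0:1]$. A point of $\mathcal{E}$ with $x=0$ or $y=0$ lies on $\sigma$, and off $\sigma$ we can solve $z=(x^3+y^3)/xy$. So $\lambda=x/y$ identifies $\mathcal{E}\smallsetminus\sigma$ with $\mathbb{G}_{m,R}$, and each unit $u_i$ is a section of $\mathcal{E}\smallsetminus\sigma$. Put $X_0=\mathbb{P}^2_R$, and let $X_i$ be the blow-up of $X_{i-1}$ along the section $u_i$ of the strict transform of $\mathcal{E}$. This makes sense: the center is a Cartier divisor on the strict transform, which therefore stays isomorphic to $\mathcal{E}$. (On a closed fiber several $u_i$ may coincide; the centers are then infinitely near points.) Put $X=X_9$. Let $E\cong\mathcal{E}$ be the strict transform of $\mathcal{E}$ in $X$, let $H$ be the pullback of a line, let $E_i$ be the total transform in $X$ of the exceptional divisor of $X_i\to X_{i-1}$, and let $X_{\mathfrak{m}}$ be the fiber over a maximal ideal $\mathfrak{m}$. The scheme $X$ is integral of dimension $3$, and smooth, projective and surjective over $\operatorname{Spec}R$ (Lemma~\ref{lem:X}).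

\begin{theorem}\label{thm:main}
Let $R$ and $X$ be as above.
\begin{itemize}
\item[(A)] The pair $(X,\Delta)$ is globally $+$-regular for every $\Delta=aE+\sum_{\mathfrak{m}}b_{\mathfrak{m}}X_{\mathfrak{m}}$ with rational coefficients $0\leq a<1$ and $0\leq b_{\mathfrak{m}}<1$, only finitely many $b_{\mathfrak{m}}$ being nonzero. In particular $(X,0)$ is globally $+$-regular.
\item[(B)] Let $D$ be an effective divisor in a class $nE+rH$ with $n\geq 0$ and $r\geq 1$, or an effective divisor with $\mathcal{O}_X(D)|_{X_{\mathfrak{m}_0}}$ ample. Then $(X,\epsilon D)$ is not globally $+$-regular for any rational $\epsilon>0$.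
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
Every pair $(X,\Delta)$ in Theorem~\ref{thm:main}(A), in particular $(X,0)$, is globally $+$-regular but not strongly globally $+$-regular. Thus the question has a negative answer, with $\Delta=0$, $\dim X=3$ and $X$ smooth over $R$, both for $R=\mathbb{Z}_p$ with $p$ arbitrary and for $R$ the coordinate ring of a suitable open subset of $\operatorname{Spec}\mathbb{Z}$.
\end{corollary}

\begin{proof}
Let $D$ be the pullback of the line $z=0$, of class $H$. If $(X,\Delta+\epsilon D)$ were globally $+$-regular, so would be $(X,\epsilon D)$ by Lemma~\ref{lem:mono}(a), contradicting (B).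
\end{proof}

\subsection*{The idea}
The curve $E$ is anticanonical with $E^2=0$ on the fibers. Line bundles of degree $0$ on a nodal cubic are classified by $\mathbb{G}_m$, and the normal bundle $\mathcal{O}(E)|_E$ corresponds to $-\prod u_i^{-1}$. By (i) this element has infinite order in $K^*$; by (ii) it has finite order $m$ modulo $\mathfrak{m}_0$. The two halves of the theorem come from these two facts.

For (B), the divisor $mE$ moves on the closed fiber but not on the generic fiber. A section $h$ that does not lift gives a nonzero class in $H^1(X,\mathcal{O}(mE))$. We construct a monic polynomial one of whose roots is a lift of $h$ on a cover, up to poles along $\epsilon D$. This is elementary and is done first, in Section~\ref{sec:B}.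

For (A), duality reduces the splitting to the statement that a generator $\gamma$ of $H^2(X,\mathcal{O}(-E))$ does not become divisible by a uniformizer, modulo torsion, on any cover (Section~\ref{sec:duality}). The class $\gamma$ comes from the loop of the nodal curve $E$, so it is the image of an \'etale class with coefficients in $\mathbb{Z}_p$. On the generic fiber, the rigidity of $E$ prevents this \'etale class from becoming divisible by $p$ on a cover (Section~\ref{sec:covers}). The primitive comparison theorem transports indivisibility from \'etale to coherent cohomology (Sections~\ref{sec:comparison} and \ref{sec:endA}).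

\subsection*{Conventions}
For a Weil divisor $\Theta$ on a normal integral scheme $Y$, the sheaf $\mathcal{O}_Y(\Theta)$ is the sheaf of rational functions $g$ with $\operatorname{ord}_G(g)\geq-\operatorname{ord}_G\Theta$ for all prime divisors $G$. If $f\colon Y\to X$ is a cover, then going-down shows that a prime divisor $G$ of $Y$ maps onto a prime divisor $P$ of $X$; we write $e_G$ for the ramification index, so the coefficient of $G$ in $f^*\Delta$ is $e_G$ times the coefficient of $P$ in $\Delta$. For a sheaf $\mathcal{A}$, the complex $\mathcal{A}[-1]$ is $\mathcal{A}$ placed in degree $1$, so that $\mathbb{H}^{i+1}(\mathcal{A}[-1])=H^i(\mathcal{A})$.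

\section{Splittings, localization and the trace}\label{sec:basic}

\begin{lemma}\label{lem:mono}
Let $f\colon Y\to X$ be a cover such that $\mathcal{O}_X\to f_*\mathcal{O}_Y(\lfloor f^*\Delta\rfloor)$ splits.
\begin{itemize}
\item[(a)] If $0\leq\Delta'\leq\Delta$, then $\mathcal{O}_X\to f_*\mathcal{O}_Y(\lfloor f^*\Delta'\rfloor)$ splits.
\item[(b)] For every line bundle $\mathcal{M}$ on $X$, the map $H^i(X,\mathcal{M})\to H^i(Y,f^*\mathcal{M}\otimes\mathcal{O}_Y(\lfloor f^*\Delta\rfloor))$ is injective.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Restrict the splitting to the subsheaf $f_*\mathcal{O}_Y(\lfloor f^*\Delta'\rfloor)$, which contains $1$. (b) Tensor the split injection with $\mathcal{M}$, and use the projection formula and the fact that $f$ is affine.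
\end{proof}

\begin{lemma}\label{lem:local}
Let $(X,\Delta)$ be a pair over a Dedekind domain $R$ with fraction field of characteristic $0$, and assume $H^0(X,\mathcal{O}_X)=R$. Let $f\colon Y\to X$ be a cover and $\mathcal{F}=\mathcal{O}_Y(\lfloor f^*\Delta\rfloor)$.
\begin{itemize}
\item[(a)] The map $\mathcal{O}_X\to f_*\mathcal{F}$ splits if and only if it splits after base change to $R_{\mathfrak{m}}$ for every maximal ideal $\mathfrak{m}$.
\item[(b)] If all coefficients of $\Delta$ are less than $1$, the trace of $K(Y)/K(X)$ maps $f_*\mathcal{F}$ to $\mathcal{O}_X$. Hence the map splits over $R_{\mathfrak{m}}$ whenever $\deg f\notin\mathfrak{m}$, in particular whenever $R/\mathfrak{m}$ has characteristic $0$.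
\item[(c)] Every cover of $X_{R_{\mathfrak{m}}}$ is the base change of a cover of $X$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The map splits if and only if evaluation at $1$, $\operatorname{Hom}_X(f_*\mathcal{F},\mathcal{O}_X)\to H^0(X,\mathcal{O}_X)=R$, is surjective. The source is $H^0$ of a coherent sheaf $\mathcal{H}om$, so it commutes with the flat base change $R\to R_{\mathfrak{m}}$, and surjectivity is a local property.

(b) Since $X$ is normal, it suffices to work at a codimension-one point, with local ring $A$ and uniformizer $t$. Let $B$ be the integral closure of $A$ in $K(Y)$, and $B'$ the integral closure in a Galois closure. If $\delta<1$ is the coefficient of $\Delta$, a section $g$ of $\mathcal{F}$ has $\operatorname{ord}_G(g)\geq-\lfloor\delta e_G\rfloor\geq 1-e_G$ at every maximal ideal $G$ of $B$. So $tg$ lies in every maximal ideal of $B$, hence in every maximal ideal of $B'$. The Galois group permutes these, so all conjugates of $tg$ lie in every maximal ideal of $B'$, and $\operatorname{Tr}(tg)\in tA$. Thus $\operatorname{Tr}(g)\in A$. Finally $\operatorname{Tr}(1)=\deg f$.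

(c) Take the normalization of $X$ in the function field of the given cover. It is finite because $X$ is excellent, and normalization commutes with localization.
\end{proof}

In (a), the base change of $Y$ to $R_{\mathfrak{m}}$ is a cover of $X_{R_{\mathfrak{m}}}$, and $\mathcal{F}$ restricts to the sheaf attached to the restriction of $\Delta$. So all questions reduce to a discrete valuation ring of residue characteristic $p>0$ and to covers of degree divisible by $p$. The next example is the case of relative dimension $0$. We solve it in a slightly roundabout way, because this is the computation with which the proof of (A) will end.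

\begin{example}\label{ex:dvr}
Let $V$ be a discrete valuation ring of mixed characteristic with uniformizer $\pi$, let $X=\operatorname{Spec}V$ and $\Delta=b[\pi]$ with $b=b_1/b_2\geq 0$. For a cover $\operatorname{Spec}V'$, the module $\mathcal{F}$ is finite free over $V$, so $V\to\mathcal{F}$ splits if and only if $1\notin\pi\mathcal{F}$. If $b\geq 1$ this fails for $V'=V$. Let $b<1$. Embed $V'$ over $V$ in the valuation ring $\mathcal{O}_C$ of a completed algebraic closure $C$ of $\operatorname{Frac}(\widehat{V})$, with valuation $v$, and choose $\varpi\in C$ with $\varpi^{b_2}=\pi^{b_1}$. For $g\in\mathcal{F}$ we have $(\varpi g)^{b_2}=\pi^{b_1}g^{b_2}\in V'$, so $\Psi(g)=\varpi g$ defines a $V$-linear map $\Psi\colon\mathcal{F}\to\mathcal{O}_C$. If $1=\pi\beta$ with $\beta\in\mathcal{F}$, then $\varpi=\pi\Psi(\beta)\in\pi\mathcal{O}_C$, which is impossible since $v(\varpi)=b\,v(\pi)<v(\pi)$. So $(X,b[\pi])$ is globally $+$-regular if and only if $b<1$. The target $\mathcal{O}_C$ does not depend on the cover, and this is what makes the bound uniform.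
\end{example}

\section{The blown-up cubic}\label{sec:geometry}

In this section $F$ denotes a field with a ring homomorphism $R\to F$, and $R'$ denotes $R$, a localization of $R$, or such a field.

\subsection*{The threefold}

\begin{lemma}\label{lem:X}
\begin{itemize}
\item[(a)] $X$ is smooth and projective over $R$, its formation commutes with base change, and $X_F$ is an iterated blow-up of $\mathbb{P}^2_F$ in nine rational points. In particular the fibers are geometrically integral, and $X$ is a regular integral scheme of dimension $3$.
\item[(b)] $\mathcal{O}_X(E)\cong\mathcal{O}_X(3H-\sum E_i)$, $\omega_{X/R}\cong\mathcal{O}_X(-E)$, and $E_i$ restricts to the divisor $[u_i]$ on $E$.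
\item[(c)] $\operatorname{Pic}(X_F)$ is free on $H,E_1,\dots,E_9$, and $H\cdot E=3$, $E_i\cdot E=1$, $E^2=0$ on $X_F$.
\item[(d)] $H^i(X_{R'},\mathcal{O}(rH))=H^i(\mathbb{P}^2_{R'},\mathcal{O}(r))$. In particular $H^0(X_{R'},\mathcal{O})=R'$, $H^1(X_{R'},\mathcal{O})=H^2(X_{R'},\mathcal{O})=0$, and $H^1(X_{R'},\mathcal{O}(rH))=0$ for all $r$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\rho\colon X_i\to X_{i-1}$ be one of the blow-ups, with exceptional divisor $\Xi$, and let $\mathcal{E}_i\subset X_i$ be the strict transform. By induction $X_{i-1}$ is smooth over $R$, and $\mathcal{E}_{i-1}$ is smooth over $R$ along the center. So near a point of the center there are \'etale coordinates $(t_1,t_2)$ over $R$ in which the center is $t_1=t_2=0$ and $\mathcal{E}_{i-1}$ is $t_1=0$. The blow-up is then pulled back from the blow-up of the origin in $\mathbb{A}^2_{\mathbb{Z}}$. This gives smoothness, compatibility with base change, $\rho^*\mathcal{E}_{i-1}=\mathcal{E}_i+\Xi$, $\omega_{X_i/R}=\rho^*\omega_{X_{i-1}/R}(\Xi)$, $\Xi|_{\mathcal{E}_i}=[u_i]$ and $R\rho_*\mathcal{O}=\mathcal{O}$. Together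 with $\mathcal{O}(\mathcal{E})=\mathcal{O}(3)$ and $\omega_{\mathbb{P}^2_R/R}=\mathcal{O}(-3)$ this gives (a), (b) and, by the projection formula, (d). For (c), the classes $H,E_i$ form an orthogonal basis of $\operatorname{Pic}(X_F)$ with $H^2=1$ and $E_i^2=-1$, so $E^2=9-9=0$.
\end{proof}

\subsection*{The node and the loop}
The fiber $E_F$ is a plane cubic, so it has no embedded points, and the complement of the single point $\sigma$ is $\mathbb{G}_{m,F}$. Hence $E_F$ is integral; it has $\chi(\mathcal{O}_{E_F})=0$ and trivial dualizing sheaf by adjunction. Likewise $E$ is integral and flat over $R$. The morphism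
\[
\nu\colon\mathbb{P}^1_R\to E,\qquad [s:t]\mapsto[s^2t:st^2:s^3+t^3],
\]
is finite, it is an isomorphism over $E\smallsetminus\sigma$ with $\lambda=s/t$, and $\nu^{-1}(\sigma)=\{0\}\sqcup\{\infty\}$.

Fix a prime $p$ and put $\Lambda_N=\mathbb{Z}/p^N$. The curve $E$ is $\mathbb{P}^1$ with $0$ and $\infty$ glued. The next lemma expresses this once for functions and once for locally constant functions; the comparison of the two is the starting point of the proof of (A).

\begin{lemma}\label{lem:loop}
The map $g\mapsto g(0)-g(\infty)$ gives exact sequences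
\begin{equation}\label{eq:norm}
0\to\mathcal{O}_E\to\nu_*\mathcal{O}_{\mathbb{P}^1}\to\sigma_*\mathcal{O}\to 0,\qquad
0\to\Lambda_N\to\nu_*\Lambda_N\to\sigma_*\Lambda_N\to 0
\end{equation}
on $E_{R'}$, the second one on the \'etale site. Let $\alpha\in H^1(E_{R'},\mathcal{O})$ and $\theta_N\in H^1_{\text{\'et}}(E_{R'},\Lambda_N)$ be the images of $1$ under the connecting maps.
\begin{itemize}
\item[(a)] $H^1(E_{R'},\mathcal{O})$ is free of rank one on $\alpha$.
\item[(b)] If $R'$ is a localization of $R$, then $\alpha$ and $\theta_N$ have the same image in $H^1_{\text{\'et}}(E_{R'},\mathcal{O}/p^N)$.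
\item[(c)] The classes $\theta_N$ are compatible in $N$ and with base change. If $F$ is algebraically closed, $\theta_1$ is the class of a connected $\mathbb{Z}/p$-torsor over $E_F$.
\end{itemize}
\end{lemma}

\begin{proof}
The map $\nu_*\mathcal{O}\to\sigma_*\mathcal{O}$ is surjective, because $\nu$ is affine and the sections $0$ and $\infty$ are disjoint. Let $\mathcal{K}$ be its kernel; since $\sigma_*\mathcal{O}$ is flat over $R$, the formation of $\mathcal{K}$ commutes with base change. On a fiber $E_F$, the map $\mathcal{O}_{E_F}\to\mathcal{K}_F$ is injective with cokernel of finite length, and $\chi(\mathcal{K}_F)=1-1=0=\chi(\mathcal{O}_{E_F})$, so it is an isomorphism. By Nakayama's lemma $\mathcal{O}_E\to\mathcal{K}$ is surjective, and it is injective since $E$ is integral and $\nu$ is birational. For the second sequence, $\nu$ is finite, so the stalks at a geometric point of $\sigma$ are $\Lambda_N\to\Lambda_N^2\to\Lambda_N$, diagonal followed by difference; elsewhere there is nothing to check.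

(a) The map $H^0(\mathbb{P}^1,\mathcal{O})=R'\to H^0(\sigma,\mathcal{O})=R'$ is zero and $H^1(\mathbb{P}^1,\mathcal{O})=0$. (b) The first sequence stays exact modulo $p^N$ by flatness, and both sequences in \eqref{eq:norm} map to this reduction, sending $1$ to $1$. (c) Compatibility holds because the sequences are compatible. The map $H^0(\mathbb{P}^1_F,\mathbb{F}_p)\to H^0(\sigma,\mathbb{F}_p)$ is zero, so $\theta_1\neq 0$. The group $\mathbb{Z}/p$ permutes the connected components of the torsor transitively. If there were more than one, the stabilizer of a component would be trivial, and that component would be a section.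
\end{proof}

Concretely, a section of the torsor $\theta_N$ is a locally constant function $\phi$ on the normalization with $\phi(0)-\phi(\infty)=1$. So the torsor is $\mathbb{P}^1\times\Lambda_N$ with $(0,i+1)$ glued to $(\infty,i)$: a cycle of $p^N$ projective lines wrapped around the loop of $E$.

\subsection*{Line bundles on the cubic}

\begin{lemma}\label{lem:pic}
\begin{itemize}
\item[(a)] Let $L$ be a line bundle on $E_F$. If $\deg L>0$, then $H^1(E_F,L)=0$. If $\deg L=0$ and $L\not\cong\mathcal{O}$, then $H^0(E_F,L)=H^1(E_F,L)=0$.
\item[(b)] If $3d=\sum m_i$, then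
\begin{equation}\label{eq:trivial}
\mathcal{O}\big(dH-\textstyle\sum m_iE_i\big)\big|_{E_F}\ \text{is trivial}\iff(-1)^d\prod u_i^{-m_i}=1\ \text{in }F.
\end{equation}
\item[(c)] $\mathcal{O}(jE)|_{E_F}$ is trivial if and only if $(-\prod u_i^{-1})^j=1$ in $F$. If $K\subset F$, it is nontrivial for all $j\neq 0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) On an integral projective curve, a line bundle of negative degree has no nonzero section, and a nonzero section of a line bundle of degree $0$ vanishes nowhere. Since $\omega_{E_F}\cong\mathcal{O}$, duality gives $H^1(L)\cong H^0(L^{-1})^{\vee}$.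

(b) By (a), a bundle of degree $0$ is trivial if and only if it has a nonzero section, so we may assume $F$ algebraically closed. Let $\lambda_i\in F^*$ and $\sum n_i=0$. The divisor $\sum n_i[\lambda_i]$ is principal on $E_F$ if and only if $g=\prod(\lambda-\lambda_i)^{n_i}$ is a unit in the local ring of the node. By \eqref{eq:norm} this means $g(0)=g(\infty)$. Here $g(\infty)=1$ and $g(0)=\prod(-\lambda_i)^{n_i}=\prod\lambda_i^{n_i}$. The line $z=0$ cuts out on $E_F$ the roots of $\lambda^3+1$, whose product is $-1$, and $E_i$ cuts out $[u_i]$. This gives \eqref{eq:trivial}.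

(c) Take $d=3j$ and $m_i=j$. If $K\subset F$ and the bundle is trivial, then squaring gives $\prod u_i^{2j}=1$, so $j=0$ by hypothesis (i).
\end{proof}

\section{A class that dies under every perturbation}\label{sec:B}

We prove Theorem~\ref{thm:main}(B). By Lemma~\ref{lem:mono}(a) it suffices to treat $\epsilon=1/q$ with $q$ a positive integer. By Lemma~\ref{lem:local}(a) and (c) it suffices to find a cover of $X_V$, $V=R_{\mathfrak{m}_0}$, on which the splitting fails. In this section we write $X,E,D$ for their base changes to $V$; $\pi$ is a uniformizer, $k$ the residue field, $p=\operatorname{char}k$. All sheaves $\mathcal{O}_X(\Theta)$ are sheaves of rational functions, so sections can be multiplied in $K(X)$; the canonical section of $\mathcal{O}_X(jE)$ is the function $1$.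

\subsection*{A section that does not lift}
By hypothesis (ii), which is used only here, $k^*$ is a torsion group. By Lemma~\ref{lem:pic}(c), the bundle $\mathcal{O}(E)|_{E_k}$ has finite order $m\geq 1$. Put $\mathcal{M}=\mathcal{O}_X(mE)$.

\begin{lemma}\label{lem:h}
There is a section $h\in H^0(X_k,\mathcal{M}|_{X_k})$ that does not lift to $H^0(X,\mathcal{M})$.
\end{lemma}

\begin{proof}
For $F=k$ or $F=K$ and $j\geq 1$ consider
\begin{equation}\label{eq:jE}
0\to\mathcal{O}_{X_F}((j-1)E)\to\mathcal{O}_{X_F}(jE)\to\mathcal{O}(jE)|_{E_F}\to 0 .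
\end{equation}
Over $k$, the right term has no $H^1$ for $1\leq j<m$ by Lemma~\ref{lem:pic}(a), and $H^1(X_k,\mathcal{O})=0$; by induction $H^1(X_k,\mathcal{O}((m-1)E))=0$. So the generator of $\mathcal{O}(mE)|_{E_k}\cong\mathcal{O}_{E_k}$ extends to a section $h$ on $X_k$. It does not vanish on $E_k$, so it is not a multiple of the canonical section. Over $K$, the right term has no $H^0$ for any $j\geq 1$ by Lemma~\ref{lem:pic}(a),(c), so $H^0(X_K,\mathcal{M})=K\cdot 1$. A constant with a pole along $X_k$ is not a section of $\mathcal{M}$, so $H^0(X,\mathcal{M})=V\cdot 1$. Hence only multiples of the canonical section lift.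
\end{proof}

The connecting map of $0\to\mathcal{M}\xrightarrow{\pi}\mathcal{M}\to\mathcal{M}|_{X_k}\to 0$ gives a nonzero class $\delta(h)\in H^1(X,\mathcal{M})$. Fix a finite affine open cover $\{U_\alpha\}$ of $X$ and lifts $h_\alpha\in\mathcal{M}(U_\alpha)$ of $h$. Up to sign, $\delta(h)$ is represented by the cocycle $(h_\alpha-h_\beta)/\pi$.

To kill $\delta(h)$ on a cover $Y$ we need functions $c_\alpha$ with $c_\beta-c_\alpha=(h_\alpha-h_\beta)/\pi$. Equivalently, $\xi=h_\alpha+\pi c_\alpha$ must be independent of $\alpha$: it is a global lift of $h$. We shall define $\xi$ as a root of a monic polynomial over $K(X)$. Its $j$-th coefficient may have poles along $jmE+\frac{j}{q}D$, so we put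
\[
t_j=\lfloor j/q\rfloor,\qquad\mathcal{N}_j=\mathcal{O}_X(jmE+t_jD).
\]
These are line bundles because $X$ is regular. We have $\mathcal{N}_i\mathcal{M}^{l}\subset\mathcal{N}_{i+l}$ since $t_i\leq t_{i+l}$. The perturbation $D$ enters the proof only through the following vanishing.

\begin{lemma}\label{lem:vanish}
There is $j_0\geq 1$ with $H^1(X,\mathcal{N}_j)=0$ for all $j\geq j_0$.
\end{lemma}

\begin{proof}
If $H^1(X_k,\mathcal{N}_j|_{X_k})=0$, then multiplication by $\pi$ is surjective on the finitely generated module $H^1(X,\mathcal{N}_j)$, which vanishes by Nakayama's lemma. So we work on $X_k$. Let $L$ be a line bundle on $X_k$ with $H^1(X_k,L)=0$ and $L\cdot E_k>0$. Tensor \eqref{eq:jE} with $L$. The right term has degree $L\cdot E_k>0$, since $E_k^2=0$, so it has no $H^1$, and induction gives $H^1(X_k,L(iE))=0$ for all $i\geq 0$.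

If $D\sim nE+rH$, take $j_0=q$, so that $t_j\geq 1$ for $j\geq j_0$, and apply this to $L=\mathcal{O}(t_jrH)$ and $i=jm+t_jn$, using Lemma~\ref{lem:X}(c),(d). If $\mathcal{O}(D)|_{X_k}$ is ample, Serre vanishing gives $t'\geq 1$ with $H^1(X_k,\mathcal{O}(tD))=0$ for $t\geq t'$. Take $j_0=qt'$, $L=\mathcal{O}(t_jD)|_{X_k}$ and $i=jm$.
\end{proof}

\subsection*{The case $p=q=2$}

\begin{example}\label{ex:two}
Let $R=\mathbb{Z}_2$, $D\sim H$ and $q=2$. Here $k^*$ is trivial, so $m=1$ and all nine centers on $X_k$ lie over the point $\lambda=1$ of the cubic. The line $\ell=x+y+z$ restricts to $\lambda^3+\lambda^2+\lambda+1=(\lambda+1)^3$, so the cubic $\ell^3=0$ cuts out $9[1]$ on $\mathcal{E}_k$. Its pullback to the first blow-up contains the exceptional curve, and what remains after subtracting it cuts out $8[1]$. After nine steps we obtain an effective divisor in the class $E_k$ that is disjoint from $E_k$. So we may take $h=\ell^3/(xyz-x^3-y^3)$.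

The section $h$ is defined only modulo $2$, but its square is defined modulo $4$: if $h_\beta=h_\alpha+2c$, then $h_\beta^2-h_\alpha^2=4(ch_\alpha+c^2)$. So the $h_\alpha^2$ glue to a section of $\mathcal{N}_2/4\mathcal{N}_2$, where $\mathcal{N}_2=\mathcal{O}_X(2E+D)$. Since $H^1(X,\mathcal{N}_2)=0$, it lifts to $A\in H^0(X,\mathcal{N}_2)$. Let $\xi=\sqrt{A}$, let $f\colon Y\to X$ be the normalization in $K(X)(\xi)$, and put $c_\alpha=(\xi-h_\alpha)/2$. Squaring $\xi=h_\alpha+2c_\alpha$ gives
\[
c_\alpha^2+h_\alpha c_\alpha+\frac{h_\alpha^2-A}{4}=0 .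
\]
The coefficients have poles bounded by $E$ and by $2E+D$, so $c_\alpha$ has poles bounded by $f^*(E+\frac12D)$, as the valuation argument at the end of this section shows. Since $c_\beta-c_\alpha=(h_\alpha-h_\beta)/2$, the class $\delta(h)$ dies in $H^1(Y,\mathcal{O}_Y(f^*E+\lfloor\frac12f^*D\rfloor))$, and $(X,\frac12D)$ is not globally $+$-regular.
\end{example}

In the example the polynomial is $P(T)=T^2-A$, and $P(h_\alpha+2c)/4$ is monic in $c$ with coefficients in $\mathcal{N}_1$ and $\mathcal{N}_2$. The coefficient in degree $2$ is handled by vanishing. In degree $1$ there is no vanishing, since $\mathcal{N}_1=\mathcal{M}$ carries $\delta(h)$; instead the binomial coefficient $\binom21$ supplies the factor $2$. The general construction has the same two regimes.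

\subsection*{The polynomial}
Let $d=p^{2j_0}$. For indeterminates $A_0,\dots,A_d,x$ put
\[
P(T)=\sum_{l=0}^dA_lT^{d-l},\qquad B_i(x)=\sum_{l\leq i}\binom{d-l}{i-l}A_l\,x^{i-l}.
\]
Expanding $T^{d-l}=((T-x)+x)^{d-l}$ gives $P(T)=\sum_iB_i(x)(T-x)^{d-i}$. Expanding this once more around $x+y$ gives the polynomial identity
\begin{equation}\label{eq:taylor}
B_i(x+y)=\sum_{l\leq i}\binom{d-l}{i-l}B_l(x)\,y^{i-l}.
\end{equation}

\begin{lemma}\label{lem:poly}
There are $A_l\in H^0(X,\mathcal{N}_l)$ for $0\leq l\leq d$, with $A_0=1$, such that $B_i(h_\alpha)\in\pi^i\mathcal{N}_i(U_\alpha)$ for all $\alpha$ and all $0\leq i\leq d$.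
\end{lemma}

\begin{proof}
Since $B_i$ involves only $A_0,\dots,A_i$, we construct the $A_j$ one at a time. For $1\leq j<j_0$ put $A_j=0$. Then $B_j(h_\alpha)=\binom djh_\alpha^j$. From $j\binom dj=d\binom{d-1}{j-1}$ we get $v_p\binom dj\geq 2j_0-v_p(j)\geq 2j_0-j\geq j$, so $\binom dj\in p^jV\subset\pi^jV$, as required.

Let $j\geq j_0$ and suppose $A_l$ is constructed for $l<j$. Write $B_j(x)=A_j+R_j(x)$, where $R_j$ involves only the $A_l$ with $l<j$, and $R_j(h_\alpha)\in\mathcal{N}_j(U_\alpha)$. On $U_\alpha\cap U_\beta$ write $h_\beta=h_\alpha+\pi c$ with $c$ a section of $\mathcal{M}$. By \eqref{eq:taylor},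
\[
R_j(h_\beta)-R_j(h_\alpha)=\sum_{l<j}\binom{d-l}{j-l}B_l(h_\alpha)(\pi c)^{j-l},
\]
and the $l$-th term lies in $\pi^l\mathcal{N}_l\cdot\pi^{j-l}\mathcal{M}^{j-l}\subset\pi^j\mathcal{N}_j$. So the $-R_j(h_\alpha)$ glue to a global section of $\mathcal{N}_j/\pi^j\mathcal{N}_j$. It lifts to some $A_j\in H^0(X,\mathcal{N}_j)$ because $H^1(X,\pi^j\mathcal{N}_j)\cong H^1(X,\mathcal{N}_j)=0$ by Lemma~\ref{lem:vanish}. Then $B_j(h_\alpha)=A_j+R_j(h_\alpha)\in\pi^j\mathcal{N}_j(U_\alpha)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]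
Let $\xi$ be a root of the monic polynomial $P(T)\in K(X)[T]$ given by Lemma~\ref{lem:poly}, and let $f\colon Y\to X$ be the normalization of $X$ in $K(X)(\xi)$. It is finite since $X$ is excellent. Put $c_\alpha=(\xi-h_\alpha)/\pi\in K(Y)$. Dividing $0=P(\xi)=\sum_iB_i(h_\alpha)(\xi-h_\alpha)^{d-i}$ by $\pi^d$ gives
\[
c_\alpha^d+\sum_{i\geq 1}\frac{B_i(h_\alpha)}{\pi^i}\,c_\alpha^{d-i}=0,\qquad\frac{B_i(h_\alpha)}{\pi^i}\in\mathcal{N}_i(U_\alpha).
\]
Let $G$ be a prime divisor of $f^{-1}(U_\alpha)$ and $w$ the coefficient of $G$ in $f^*(mE+\frac1qD)$. Since $t_i\leq i/q$, the $i$-th coefficient has order at least $-iw$ along $G$. If $\operatorname{ord}_G(c_\alpha)<-w$, then every term with $i\geq 1$ has order greater than $d\operatorname{ord}_G(c_\alpha)$, the order of the leading term, and the sum cannot vanish. So $\operatorname{ord}_G(c_\alpha)\geq-w$, hence $\geq-\lfloor w\rfloor$. Thus $c_\alpha$ is a section over $f^{-1}(U_\alpha)$ of $\mathcal{M}'=f^*\mathcal{M}\otimes\mathcal{O}_Y(\lfloor\frac1qf^*D\rfloor)$. As $(h_\alpha-h_\beta)/\pi=c_\beta-c_\alpha$, the nonzero class $\delta(h)$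 maps to $0$ in $H^1(Y,\mathcal{M}')$. By Lemma~\ref{lem:mono}(b), the map $\mathcal{O}_X\to f_*\mathcal{O}_Y(\lfloor\frac1qf^*D\rfloor)$ does not split.
\end{proof}

The cover depends on $q$ through $j_0$. Without the perturbation no cover kills $\delta(h)$: this follows from part (A) and Lemma~\ref{lem:mono}(b).

\section{Splitting as indivisibility of one class}\label{sec:duality}

We turn to Theorem~\ref{thm:main}(A). Let $f\colon Y\to X$ be a cover. The divisors $E$ and $X_{\mathfrak{m}}$ are distinct prime divisors, so $\Delta$ has coefficients less than $1$. By Lemma~\ref{lem:local}(a),(b) it suffices to split the map over $V=R_{\mathfrak{m}}$ for each $\mathfrak{m}$ of residue characteristic $p>0$; the residue field $k$ is now arbitrary. In Sections~\ref{sec:duality}, \ref{sec:comparison} and \ref{sec:endA}, $X$, $Y$ and $E$ denote the base changes to $V$, $\pi$ is a uniformizer, $e=v_\pi(p)$, and $\Delta=aE+bX_k$ with $0\leq a,b<1$. Put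
\[
\mathcal{F}=\mathcal{O}_Y(\lfloor f^*\Delta\rfloor),\qquad\mathcal{G}=\mathcal{O}_Y(\lfloor f^*\Delta\rfloor-f^*E),\qquad\mathbf{H}=H^2(Y,\mathcal{G})=H^2(X,f_*\mathcal{F}(-E)).
\]

Let $\iota\colon E\to X$ be the inclusion. The map $\mathcal{O}_X(-E)\to[\mathcal{O}_X\to\iota_*\mathcal{O}_E]$, with the complex in degrees $0,1$, is a quasi-isomorphism. The inclusion of the subcomplex $\iota_*\mathcal{O}_E[-1]$ induces $\partial\colon H^1(E,\mathcal{O}_E)\to H^2(X,\mathcal{O}_X(-E))$. This is an isomorphism because $H^1(X,\mathcal{O}_X)=H^2(X,\mathcal{O}_X)=0$. So $H^2(X,\mathcal{O}_X(-E))$ is free on $\gamma=\partial\alpha$. Let $\gamma_Y\in\mathbf{H}$ be the image of $\gamma$.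

\begin{proposition}\label{prop:criterion}
The map $\mathcal{O}_X\to f_*\mathcal{F}$ splits if and only if $\gamma_Y\notin\pi\mathbf{H}+\mathbf{H}_{\mathrm{tors}}$.
\end{proposition}

\begin{proof}
Since $X$ is smooth and projective over $V$ of relative dimension $2$ with $\omega_{X/V}\cong\mathcal{O}(-E)$, Grothendieck duality gives, naturally in the coherent sheaf $\mathcal{A}$,
\[
R\operatorname{Hom}_X\big(\mathcal{A}(-E),\mathcal{O}(-E)[2]\big)\cong R\operatorname{Hom}_V\big(R\Gamma(X,\mathcal{A}(-E)),V\big).
\]
Take cohomology in degree $-2$. The left side gives $\operatorname{Hom}_X(\mathcal{A},\mathcal{O}_X)$. On the right, the contributions are $\operatorname{Ext}^i_V(H^j,V)$ with $i-j=-2$. Coherent cohomology of $X$ vanishes for $j>2$, because the fibers have dimension $2$, so only $i=0$, $j=2$ occurs: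
\[
\operatorname{Hom}_X(\mathcal{A},\mathcal{O}_X)\cong\operatorname{Hom}_V\big(H^2(X,\mathcal{A}(-E)),V\big).
\]
Apply this to $\mathcal{O}_X\to f_*\mathcal{F}$. The map splits if and only if $\operatorname{Hom}_V(\mathbf{H},V)\to\operatorname{Hom}_V(V\gamma,V)$ is surjective, that is, if and only if $\psi(\gamma_Y)$ is a unit for some $\psi\colon\mathbf{H}\to V$. Such a $\psi$ exists if and only if the image of $\gamma_Y$ in the finite free module $\mathbf{H}/\mathbf{H}_{\mathrm{tors}}$ is not divisible by $\pi$.
\end{proof}

This is the criterion $1\notin\pi\mathcal{F}$ of Example~\ref{ex:dvr}, two dimensions higher. The intermediate dimension shows how the boundary divisor is used, and what is still missing.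

\begin{example}\label{ex:P1}
Let $f\colon Y\to\mathbb{P}^1_V$ be a cover, let $t$ be the coordinate, and let $E=\{0\}+\{\infty\}$, an anticanonical divisor. In \v{C}ech cohomology, $H^1(\mathbb{P}^1_V,\mathcal{O}(-E))=V[t,t^{-1}]/(tV[t]+t^{-1}V[t^{-1}])$ is free on the class $\gamma$ of $1$. Up to sign, $\gamma$ is the boundary of the locally constant function on $E$ with values $0$ at $0$ and $1$ at $\infty$. We claim that $\gamma_Y\notin\pi H^1(Y,\mathcal{O}(-f^*E))$. Otherwise $1=\pi\beta+g_0-g_\infty$, with $g_0\in t\mathcal{O}$ on $\{t\neq\infty\}$, $g_\infty\in t^{-1}\mathcal{O}$ on $\{t\neq 0\}$ and $\beta$ regular on the overlap. On a reduced irreducible component $G$ of $Y_k$, the functions $g_0$ and $1+g_\infty$ glue to a regular function $\phi$. Regular functions on the proper integral curve $G$ form a field, and $G$ surjects onto $\mathbb{P}^1_k$. So $\phi=0$, as $\phi$ vanishes over $0$, and $\phi=1$, as $\phi-1$ vanishes over $\infty$. This is a contradiction.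
\end{example}

The example has three ingredients: the coherent class is the boundary of a locally constant class on $E$; coherent data modulo $\pi$ on a proper scheme are forced to be locally constant; and the locally constant class does not become trivial on a cover. For the threefold, the first is Lemma~\ref{lem:loop}(b). The other two need more. The argument on the closed fiber does not see the term $\mathbf{H}_{\mathrm{tors}}$, which requires working modulo $p^N$ for all $N$. Moreover the rigidity of $E$ that we use for the third ingredient holds on the generic fiber and fails on $X_{\mathfrak{m}_0}$. We therefore prove the third ingredient in characteristic $0$, and use $p$-adic Hodge theory for the second.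

\section{Finite covers of the generic fiber}\label{sec:covers}

In this section $F\supset K$ is an algebraically closed field, and $X,E$ denote $X_F,E_F$. Points are closed points. We use the following fact \cite[V.2]{SGA1}. Let $f\colon Y\to X$ be a cover with $K(Y)/K(X)$ Galois with group $G$, so that $X=Y/G$, and let $G_y$ be the stabilizer of $y\in Y$. If $G_y\subset\Gamma\subset G$, then $Y/\Gamma\to X$ is \'etale at the image of $y$, since both strictly henselian local rings equal $(\mathcal{O}^{\mathrm{sh}}_{Y,y})^{G_y}$.

\subsection*{The loop survives on every cover}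

\begin{proposition}\label{prop:torsor}
Let $p$ be a prime and $E'\to E$ a connected $\mathbb{Z}/p$-torsor. For every cover $f\colon Y\to X$, the pullback of $E'$ to $E_Y=f^{-1}(E)_{\mathrm{red}}$ is nontrivial.
\end{proposition}

The plan is to turn a trivialization over $E_Y$ into a character of the Galois group, hence into a cyclic cover of $X$ that is unramified along $E$, and then unramified everywhere. A trivialization gives a character only if $E_Y$ is connected, so this comes first.

\begin{lemma}\label{lem:connected}
If $K(Y)/K(X)$ is Galois, then $E_Y$ is connected.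
\end{lemma}

\begin{proof}
Let $G$ be the Galois group, $W$ a connected component of $E_Y$, and $\Gamma=\{g\in G:gW=W\}$. The union $GW$ of the translates is open, closed and $G$-stable in $E_Y$, and the fibers of $f$ are $G$-orbits. So $f(W)$ and $f(E_Y\smallsetminus GW)$ are disjoint closed sets covering the connected curve $E$. Hence $E_Y=GW$, and we must show $\Gamma=G$.

Let $h\colon S=Y/\Gamma\to X$, and let $B$ be the image of $W$ in $S$. It is open and closed in $h^{-1}(E)$, and we give it the open subscheme structure. If $y$ and $gy$ both lie in $W$, the connected components $W$ and $gW$ meet, so $g\in\Gamma$. This shows that $B\to E$ is bijective, and that $G_y\subset\Gamma$ for $y\in W$, so $h$ is \'etale along $B$. Thus $B\to E$ is finite \'etale of degree $1$, an isomorphism. Write $h^*E=B+B'$; here $B$ and $B'\geq 0$ are disjoint, hence both Cartier, and $\mathcal{O}_S(B)|_B\cong\mathcal{O}_X(E)|_E$.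

Suppose $B'\neq 0$. Let $\widetilde{S}\to S$ be a projective resolution that is an isomorphism over the smooth locus, which contains $B$, and denote the pullbacks of $B,B'$ by the same letters. Then $B^2=E^2=0$, $B\cdot B'=0$ and $(B+B')^2=(\deg h)E^2=0$, so $B'^2=0$. Let $L$ be ample on $\widetilde{S}$ and $c=(B'\cdot L)/(B\cdot L)\in\mathbb{Q}_{>0}$. The class $B'-cB$ is orthogonal to $L$ and has square $0$, so it is numerically trivial by the Hodge index theorem. A numerically trivial class has a positive multiple that is algebraically trivial, so $\mathcal{L}=\mathcal{O}(lB'-lcB)\in\operatorname{Pic}^0(\widetilde{S})$ for some $l>0$ with $lc\in\mathbb{Z}$. Every element of $\operatorname{Pic}^0(\widetilde{S})$ is pulled back from the Albanese variety, and the rational curve $B$ is contracted by the Albanese map, because every morphism from $\mathbb{P}^1$ to an abelian variety is constant. So $\mathcal{L}|_B\cong\mathcal{O}(-lcE)|_E$ is trivial, contradicting Lemma~\ref{lem:pic}(c).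

Hence $B'=0$. For a point $x\in E$, the fiber $h^{-1}(x)$ is a single point at which $h$ is \'etale. So $h$ is finite \'etale of degree $1$ near $x$, and $[G:\Gamma]=\deg h=1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:torsor}]
Suppose the pullback is trivial. It stays trivial after replacing $Y$ by its normalization in a Galois closure, so assume $K(Y)/K(X)$ Galois with group $G$. Let $s\colon E_Y\to E'$ be a lift of $E_Y\to E$. For $g\in G$, the map $s\circ g$ is another lift. Two lifts differ by a locally constant function, and $E_Y$ is connected, so $s\circ g=s+\chi(g)$ with $\chi(g)\in\mathbb{Z}/p$. From $s\circ g\circ g'=(s+\chi(g))\circ g'=s+\chi(g')+\chi(g)$ we see that $\chi$ is a homomorphism. If $\chi=0$, then $s$ is constant on the fibers of $f$, so the closed set $s(E_Y)$ maps bijectively onto $E$. Its $p$ translates are then disjoint closed sets covering $E'$, which contradicts the connectedness of $E'$. So $\chi$ is surjective.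

Let $X'=Y/\ker\chi$, a cover of $X$ of degree $p$. If $y\in E_Y$ and $g\in G_y$, then $s(y)=s(gy)=s(y)+\chi(g)$, so $G_y\subset\ker\chi$. Hence $X'\to X$ is \'etale at all points over $E$. By purity of the branch locus ($X$ is regular and $X'$ is normal), if $X'\to X$ is not \'etale then its branch locus contains an integral curve $J$, and $J\cap E=\emptyset$. Write $J\sim dH-\sum m_iE_i$. Then $3d-\sum m_i=J\cdot E=0$ and $\mathcal{O}(J)|_E$ is trivial. Squaring \eqref{eq:trivial} gives $\prod u_i^{2m_i}=1$, so all $m_i=0$ by hypothesis (i); then $d=0$ and $J\sim 0$, which is absurd on a projective surface. So $X'\to X$ is a connected \'etale cover of degree $p$. But $X$ is a smooth projective rational surface, hence simply connected.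
\end{proof}

\begin{remark}\label{rem:hyp}
Lemma~\ref{lem:connected} uses only that $\mathcal{O}(E)|_E$ has infinite order, and it fails otherwise. If the order $m$ is finite, the proof of Lemma~\ref{lem:h} gives a section $h$ of $\mathcal{O}(mE)$ nowhere zero on $E$, hence a morphism $X\to\mathbb{P}^1$ with $mE$ as a fiber; on the double cover branched along two general fibers, the preimage of $E$ is two disjoint copies of $E$. The full independence in (i) is used to exclude curves disjoint from $E$. Without it such curves can exist: if $u_1=u_2$, then $E_1-E_2$ is a nonzero effective divisor restricting to $[u_1]-[u_2]=0$ on $E$.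
\end{remark}

\subsection*{Indivisibility in relative cohomology}
The class $\gamma$ lives in $H^2(X,\mathcal{O}(-E))$, the coherent cohomology of $X$ relative to $E$. Its \'etale counterpart lives in relative \'etale cohomology. For a proper $F$-scheme $T$ and a closed subscheme $i\colon Z\to T$ put $H^j(T,Z;\Lambda_N)=\mathbb{H}^j(T_{\text{\'et}},[\Lambda_N\to i_*\Lambda_N])$, with the complex in degrees $0,1$. The subcomplex $i_*\Lambda_N[-1]$ gives an exact sequence, functorial in the pair,
\begin{equation}\label{eq:pair}
H^1(T,\Lambda_N)\to H^1(Z,\Lambda_N)\xrightarrow{\ \partial\ }H^2(T,Z;\Lambda_N)\to H^2(T,\Lambda_N),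
\end{equation}
whose first map is restriction up to sign. All these groups are finite. Define cohomology with coefficients in $\mathbb{Z}_p$ as the inverse limit over $N$. Inverse limits of finite groups are exact, so \eqref{eq:pair} holds with $\mathbb{Z}_p$-coefficients. Likewise the sequences $0\to\Lambda_N\xrightarrow{p^l}\Lambda_{N+l}\to\Lambda_l\to 0$ give in the limit the Bockstein sequence
\begin{equation}\label{eq:bock}
\cdots\to H^j(T,\mathbb{Z}_p)\xrightarrow{p^l}H^j(T,\mathbb{Z}_p)\to H^j(T,\Lambda_l)\to H^{j+1}(T,\mathbb{Z}_p)\xrightarrow{p^l}\cdots .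
\end{equation}

\begin{proposition}\label{prop:indiv}
Let $\rho\colon T\to X$ be a surjective morphism from a smooth connected projective surface, $Z=\rho^{-1}(E)_{\mathrm{red}}$, $M_N=H^2(T,Z;\Lambda_N)$ and $c_N=\partial(\rho^*\theta_N)\in M_N$. For every $r\geq 0$ there is $N$ with $p^rc_N\notin p^{r+1}M_N$.
\end{proposition}

The factor $p^r$ corresponds to the torsion in Proposition~\ref{prop:criterion}. The class $c_N$ could be divisible by $p$ without $\rho^*\theta_N$ being so, because of the two outer terms of \eqref{eq:pair}. Both are removed by passing to \'etale covers of $T$, which is harmless since Proposition~\ref{prop:torsor} applies to all covers.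

\begin{proof}
Suppose $p^rc_N\in p^{r+1}M_N$ for all $N$. Let $\theta=(\theta_N)$ and $c=(c_N)=\partial\theta$, where we omit pullbacks from the notation. The nonempty finite sets $\{w_N\in M_N:p^{r+1}w_N=p^rc_N\}$ form a projective system, whose limit is nonempty. So $p^rc=p^{r+1}w$ for some $w\in H^2(T,Z;\mathbb{Z}_p)$.

The image $\bar{w}\in H^2(T,\mathbb{Z}_p)$ satisfies $p^{r+1}\bar{w}=0$, since $c$ maps to $0$. By \eqref{eq:bock}, $\bar{w}$ is the image of some $y\in H^1(T,\Lambda_{r+1})$. Let $T'\to T$ be a connected component of the torsor $y$, and $Z'$ the preimage of $Z$. On $T'$ we have $y=0$, so $\bar{w}=0$ and $w=\partial w'$ with $w'\in H^1(Z',\mathbb{Z}_p)$. Then $\partial(p^r\theta-p^{r+1}w')=0$, so $p^r(\theta-pw')$ is the restriction of some $z\in H^1(T',\mathbb{Z}_p)$. Let $T''\to T'$ be a connected component of the torsor given by the image of $z$ in $H^1(T',\Lambda_{r+1})$, and $Z''$ the preimage of $Z$. By \eqref{eq:bock}, $z=p^{r+1}z'$ on $T''$. So $p^r(\theta-pw'-pz')=0$ in $H^1(Z'',\mathbb{Z}_p)$. This group is torsion-free: $H^0(Z'',\mathbb{Z}_p)\to H^0(Z'',\mathbb{F}_p)$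 is onto, so multiplication by $p$ on $H^1$ is injective by \eqref{eq:bock}. Hence $\theta\in pH^1(Z'',\mathbb{Z}_p)$, and $\theta_1=0$ in $H^1(Z'',\mathbb{F}_p)$.

The morphism $T''\to X$ need not be finite. Let $T''\xrightarrow{g}Y'\xrightarrow{f'}X$ be its Stein factorization: $f'$ is a cover, and $g$ is proper and surjective with geometrically connected fibers. Since $Z''$ is the full preimage of $E$, the induced map $g\colon Z''\to E_{Y'}=f'^{-1}(E)_{\mathrm{red}}$ has the same properties, so $g_*\mathbb{F}_p=\mathbb{F}_p$ by proper base change. The Leray spectral sequence shows that $H^1(E_{Y'},\mathbb{F}_p)\to H^1(Z'',\mathbb{F}_p)$ is injective. So $\theta_1$ vanishes on $E_{Y'}$. By Lemma~\ref{lem:loop}(c), this contradicts Proposition~\ref{prop:torsor}.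
\end{proof}

\section{From coherent to \'etale cohomology}\label{sec:comparison}

We return to the setting of Section~\ref{sec:duality}. Let $C$ be the completed algebraic closure of $\operatorname{Frac}(\widehat{V})$, with valuation ring $\mathcal{O}_C$, maximal ideal $\mathfrak{m}_C$ and valuation $v$ normalized by $v(p)=1$, so $v(\pi)=1/e$. Write $b=b_1/b_2$ with integers $b_1\geq 0$, $b_2>0$, and choose $\varpi\in\mathcal{O}_C$ with $\varpi^{b_2}=\pi^{b_1}$, so $v(\varpi)=b/e$.

The scheme $Y_C$ is normal, since $Y_K$ is normal over a field of characteristic $0$, and it is of pure dimension $2$ and finite over $X_C$. So a connected component $Y^0$ of $Y_C$ is a cover of $X_C$. Let $T\to Y^0$ be a projective resolution such that, for $\rho\colon T\to X_C$, the curve $Z=\rho^{-1}(E_C)_{\mathrm{red}}$ has simple normal crossings. Let $M_N$ and $c_N$ be as in Proposition~\ref{prop:indiv}, with $F=C$.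

An $\mathcal{O}_C$-module is \emph{almost zero} if it is killed by $\mathfrak{m}_C$, and a linear map is an \emph{almost isomorphism} if its kernel and cokernel are almost zero. Since $\mathfrak{m}_C^2=\mathfrak{m}_C$, almost zero modules are closed under extensions as well as under submodules and quotients, so the five lemma holds for almost isomorphisms. The goal of this section is the analogue of the map $\Psi\colon\mathcal{F}\to\mathcal{O}_C$ of Example~\ref{ex:dvr}.

\begin{proposition}\label{prop:compare}
For every $N\geq 1$ there are an $\mathcal{O}_C$-module $Q_N$, an almost isomorphism $\varphi\colon M_N\otimes_{\mathbb{Z}_p}\mathcal{O}_C\to Q_N$ and a $V$-linear map $\Psi\colon\mathbf{H}\to Q_N$ with $\Psi(\gamma_Y)=\varpi\,\varphi(c_N\otimes 1)$.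
\end{proposition}

\subsection*{The primitive comparison theorem for the pair $(T,Z)$}
For a scheme $T'$ of finite type over $C$, let $T'^{\mathrm{an}}$ be its analytification, an adic space over $\operatorname{Spa}(C,\mathcal{O}_C)$. Its \'etale site carries the structure sheaf $\mathcal{O}$ and the subsheaf of $\mathcal{O}_C$-algebras $\mathcal{O}^+$ of functions $g$ with $|g(x)|\leq 1$ at all points $x$. We use three facts.
\begin{itemize}
\item[(F1)] Direct image along a closed immersion is exact on \'etale sheaves, for schemes and for their analytifications.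
\item[(F2)] For $T'$ proper over $C$, the functor $U\mapsto U^{\mathrm{an}}$ induces isomorphisms $H^j(T'_{\text{\'et}},\Lambda_N)\cong H^j(T'^{\mathrm{an}}_{\text{\'et}},\Lambda_N)$ \cite[\S 3.7]{Huber}.
\item[(F3)] For $T'$ proper and smooth over $C$, the groups $H^j(T'^{\mathrm{an}}_{\text{\'et}},\mathbb{F}_p)$ are finite, and $H^j(T'^{\mathrm{an}}_{\text{\'et}},\mathbb{F}_p)\otimes\mathcal{O}_C/p\to H^j(T'^{\mathrm{an}}_{\text{\'et}},\mathcal{O}^+/p)$ is an almost isomorphism \cite[Thm.~5.1]{Scholze}.
\end{itemize}
Fact (F3) extends to all levels: for $T'$ proper and smooth,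
\begin{equation}\label{eq:primitive}
H^j(T'^{\mathrm{an}}_{\text{\'et}},\Lambda_N)\otimes_{\mathbb{Z}_p}\mathcal{O}_C\to H^j(T'^{\mathrm{an}}_{\text{\'et}},\mathcal{O}^+/p^N)\quad\text{is an almost isomorphism.}
\end{equation}
Indeed, $0\to\Lambda_{N-1}\xrightarrow{p}\Lambda_N\to\Lambda_1\to 0$ maps to $0\to\mathcal{O}^+/p^{N-1}\xrightarrow{p}\mathcal{O}^+/p^N\to\mathcal{O}^+/p\to 0$, which is exact because $\mathcal{O}^+\subset\mathcal{O}$ has no $p$-torsion. As $\mathcal{O}_C$ is flat over $\mathbb{Z}_p$, induction on $N$ and the five lemma apply.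

We also use one formal construction. If $\mu\colon\mathcal{T}\to\mathcal{S}$ is a morphism of topoi and $\mathcal{A}\to\mu_*\mathcal{B}$ is a map of bounded complexes, with $\mu_*$ applied termwise, then composing with $\mu_*\mathcal{B}\to R\mu_*\mathcal{B}$ gives a map $\mathbb{H}^j(\mathcal{S},\mathcal{A})\to\mathbb{H}^j(\mathcal{T},\mathcal{B})$, natural in $\mathcal{A}$ and $\mathcal{B}$.

Fact (F3) is stated for smooth spaces, and $Z$ is singular. So we resolve $Z$ by smooth pieces. Let $\widetilde{Z}$ be the disjoint union of the components of $Z$ and $\Sigma$ the set of nodes, with maps $i\colon Z\to T$, $i_0\colon\widetilde{Z}\to T$, $i_1\colon\Sigma\to T$. After ordering the components, let $j_1,j_2\colon\Sigma\to\widetilde{Z}$ be the two branches, so that $i_0j_1=i_0j_2=i_1$. For $\Phi$ one of $\Lambda_N$, $\mathcal{O}^+$, $\mathcal{O}^+/p^N$, define a complex on $T^{\mathrm{an}}_{\text{\'et}}$ in degrees $0,1,2$: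
\[
\mathcal{C}(\Phi)=\big[\Phi_T\to i_{0*}\Phi_{\widetilde{Z}}\xrightarrow{\,j_1^*-j_2^*\,}i_{1*}\Phi_{\Sigma}\big],\qquad Q_N=\mathbb{H}^2\big(T^{\mathrm{an}}_{\text{\'et}},\mathcal{C}(\mathcal{O}^+/p^N)\big).
\]
Filter $\mathcal{C}(\Phi)$ by the subcomplexes of terms in degrees $\geq 1$ and $\geq 2$. By (F1), the graded pieces compute the cohomology of $\Phi$ on $T$, $\widetilde{Z}$, $\Sigma$, which are proper and smooth.

\begin{lemma}\label{lem:phi}
\begin{itemize}
\item[(a)] There is an isomorphism $M_N\cong\mathbb{H}^2(T^{\mathrm{an}}_{\text{\'et}},\mathcal{C}(\Lambda_N))$ under which, for $\vartheta\in H^1(Z,\Lambda_N)$, the class $\partial\vartheta$ is the image of $\vartheta^{\mathrm{an}}\in H^1(Z^{\mathrm{an}}_{\text{\'et}},\Lambda_N)=\mathbb{H}^2(T^{\mathrm{an}}_{\text{\'et}},i_*\Lambda_N[-1])$ under the natural map $i_*\Lambda_N[-1]\to\mathcal{C}(\Lambda_N)$.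
\item[(b)] The map $\varphi\colon M_N\otimes_{\mathbb{Z}_p}\mathcal{O}_C\to Q_N$ induced by $\mathcal{C}(\Lambda_N)\to\mathcal{C}(\mathcal{O}^+/p^N)$ is an almost isomorphism.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\mathcal{C}^{\mathrm{alg}}(\Lambda_N)$ be the complex on $T_{\text{\'et}}$ defined by the same formula, and $\mathrm{an}\colon T^{\mathrm{an}}_{\text{\'et}}\to T_{\text{\'et}}$ the morphism of (F2). Consider
\[
[\Lambda_N\to i_*\Lambda_N]\to\mathcal{C}^{\mathrm{alg}}(\Lambda_N)\to\mathrm{an}_*\mathcal{C}(\Lambda_N).
\]
The first map is a quasi-isomorphism, because $0\to i_*\Lambda_N\to i_{0*}\Lambda_N\to i_{1*}\Lambda_N\to 0$ is exact: at a node the stalks are $\Lambda_N\to\Lambda_N^2\to\Lambda_N$, and elsewhere the first map is an isomorphism and the third term is zero. The second map induces an isomorphism on hypercohomology by (F2) for the graded pieces and the five lemma. On the subcomplex $i_*\Lambda_N[-1]$ the composite factors as $i_*\Lambda_N[-1]\to\mathrm{an}_*i_*\Lambda_N[-1]\to\mathrm{an}_*\mathcal{C}(\Lambda_N)$, which gives the description of $\partial$.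 (b) Apply \eqref{eq:primitive} to the graded pieces and use the five lemma twice.
\end{proof}

\subsection*{Specialization}
To map $\mathbf{H}$ to $Q_N$ we must evaluate functions on open pieces of the integral model $Y$ as bounded functions on the analytic generic fiber. The class $\theta_N$ lives on the \'etale site, so we need this on \'etale pieces.

Let $S$ be a proper $V$-scheme and $T'\to S_C$ a morphism with $T'$ proper over $C$. The topos $S_{\text{\'et}}$ is defined by the site of schemes $U$ that are \'etale, separated and of finite type over $S$; this site has a final object and fiber products. For such $U$ let $\widehat{U}$ be the $p$-adic completion of $U\otimes_V\mathcal{O}_C$ and $\widehat{U}_\eta$ its generic fiber. If $U=\operatorname{Spec}A$ and $\widehat{A}$ is the $p$-adic completion of $A\otimes_V\mathcal{O}_C$, then $\widehat{U}_\eta=\operatorname{Spa}(\widehat{A}[1/p],\widehat{A}^+)$ with $\widehat{A}^+$ the integral closure of the image of $\widehat{A}$. Since $S$ is proper, $\widehat{S}_\eta=S_C^{\mathrm{an}}$.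

\begin{lemma}\label{lem:sp}
The functor $U\mapsto T'^{\mathrm{an}}\times_{S_C^{\mathrm{an}}}\widehat{U}_\eta$ defines a morphism of topoi $\operatorname{sp}_{T'/S}\colon T'^{\mathrm{an}}_{\text{\'et}}\to S_{\text{\'et}}$ with the following properties.
\begin{itemize}
\item[(S1)] Given $S_1\to S$ and $T_1'\to T'$ compatible with $T_1'\to(S_1)_C$ and $T'\to S_C$, the two composites $T_1'^{\,\mathrm{an}}{}_{\text{\'et}}\to S_{\text{\'et}}$ agree.
\item[(S2)] There is a ring map $\mathcal{O}_S\to\operatorname{sp}_{T'/S\,*}\mathcal{O}^+$, compatible with the squares in (S1).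
\item[(S3)] The pullback $H^1(S_{\text{\'et}},\Lambda_N)\to H^1(T'^{\mathrm{an}}_{\text{\'et}},\Lambda_N)$ sends the class of a torsor $P$ to the class of $(P_C\times_{S_C}T')^{\mathrm{an}}$.
\end{itemize}
\end{lemma}

\begin{proof}
Locally $U\to S$ is given by $A=A_0[x_1,\dots,x_n]/(\phi_1,\dots,\phi_n)$ with invertible Jacobian determinant. Then $\widehat{A}=\widehat{A}_0\langle x_1,\dots,x_n\rangle/(\phi_1,\dots,\phi_n)$, so $\widehat{U}_\eta\to S_C^{\mathrm{an}}$ is \'etale. Completion and generic fiber commute with fiber products. It remains to see that $U\mapsto\widehat{U}_\eta$ preserves coverings, since base change along $T'^{\mathrm{an}}\to S_C^{\mathrm{an}}$ does. Let $\{U_j\to U\}$ be a covering with $U=\operatorname{Spec}A$; after refining, the $U_j=\operatorname{Spec}A_j$ are affine. A point of $\widehat{U}_\eta$ is the valuation defined by a map $\widehat{A}\to L^+$, where $L$ is a complete algebraically closed nonarchimedean extension of $C$ and $L^+\subset\mathcal{O}_L$ is an open valuation subring; conversely every such map defines a point. The ring $L^+$ is $p$-adically complete,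 and it is strictly henselian, being a valuation ring of an algebraically closed field. So $\operatorname{Spec}L^+\to U$ lifts to some $U_j$, and $A_j\otimes_V\mathcal{O}_C\to L^+$ extends to $\widehat{A}_j$. This is a point of $(\widehat{U}_j)_\eta$ above the given one.

(S1) holds because $(U\times_SS_1)^{\wedge}_\eta=\widehat{U}_\eta\times_{S_C^{\mathrm{an}}}(S_1)_C^{\mathrm{an}}$. (S2) is given on affine $U$ by $A\to\widehat{A}^+$ followed by pullback. For (S3), $P$ is finite \'etale over $S$, hence proper over $V$, so $\widehat{P}_\eta=P_C^{\mathrm{an}}$; and pullback on $H^1$ is pullback of torsors.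
\end{proof}

\subsection*{The map $\Psi$}
Zariski and \'etale cohomology of quasi-coherent sheaves agree, so we view $\mathcal{G}$ on $Y_{\text{\'et}}$. Sections of $\mathcal{G}$ may have poles along the closed fiber, which we cancel with $\varpi$, and they vanish along $f^{-1}(E)$, which is what places them in relative cohomology.

\begin{lemma}\label{lem:psi}
The rule $g\mapsto\varpi g$ defines a $V$-linear map of complexes $\mathcal{G}\to\operatorname{sp}_{T/Y\,*}\mathcal{C}(\mathcal{O}^+)$ on $Y_{\text{\'et}}$, with $\mathcal{G}$ in degree $0$.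
\end{lemma}

\begin{proof}
Let $U=\operatorname{Spec}A\to Y$ be \'etale and $g\in\mathcal{G}(U)$. The scheme $U$ is normal, and \'etale maps preserve orders along prime divisors. A component of $f^*E$ maps onto $E$ and a component of $f^*X_k=\operatorname{div}(\pi)$ maps onto $X_k$, so these divisors have no common component. Hence a prime divisor $G$ of $U$ satisfies
\[
\operatorname{ord}_G(g)\geq
\begin{cases}
e_G-\lfloor ae_G\rfloor\geq 1 & \text{if } G \text{ lies over } E,\\
-\lfloor b\operatorname{ord}_G\pi\rfloor\geq-b\operatorname{ord}_G\pi & \text{if } G \text{ lies over } X_k,\\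
0 & \text{otherwise.}
\end{cases}
\]
The first inequality is where $a<1$ is used. By normality $g\in A[1/\pi]$, so $g$ defines a function on $\widehat{U}_\eta$, and $\pi^{b_1}g^{b_2}\in A$. Thus $|\varpi g|^{b_2}\leq 1$ at all points, and $\varpi g$ is a section of $\mathcal{O}^+$. This defines the map in degree $0$.

We must show that $\varpi g$ restricts to $0$ on $\widetilde{Z}$. Let $E_Y=f^{-1}(E)_{\mathrm{red}}$ and choose $l$ with $\pi^lg\in A$. The scheme $U\times_YE_Y$ is reduced, and $\pi^lg$ vanishes at its generic points, so $\pi^lg$ restricts to $0$ on it. Since $\widetilde{Z}$ is reduced and maps into the preimage of $E_C$, the map $\widetilde{Z}\to Y_C$ factors through $(E_Y)_C$. By (S1) and (S2), the pullback of $\pi^lg$ to $\widetilde{Z}^{\mathrm{an}}\times_{Y_C^{\mathrm{an}}}\widehat{U}_\eta$ factors through $\mathcal{O}(U\times_YE_Y)$, so it is $0$. As $\pi$ is invertible in $\mathcal{O}$, the pullback of $\varpi g$ is $0$.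
\end{proof}

Composing with $\mathcal{C}(\mathcal{O}^+)\to\mathcal{C}(\mathcal{O}^+/p^N)$ and taking $\mathbb{H}^2$ gives the $V$-linear map $\Psi\colon\mathbf{H}\to Q_N$.

\begin{proof}[Proof of Proposition~\ref{prop:compare}]
It remains to compute $\Psi(\gamma_Y)$. Put $\mu=\operatorname{sp}_{T/X}$, which equals $f\circ\operatorname{sp}_{T/Y}$ by (S1). The reduced schemes $Z$, $\widetilde{Z}$, $\Sigma$ map to $E_C$, and by (S1) we have $\mu_*i_*=\iota_*\operatorname{sp}_{Z/E\,*}$, $\mu_*i_{0*}=\iota_*\operatorname{sp}_{\widetilde{Z}/E\,*}$ and $\mu_*i_{1*}=\iota_*\operatorname{sp}_{\Sigma/E\,*}$. The ring maps of (S2) give a map of complexes on $X_{\text{\'et}}$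
\[
\kappa\colon[\mathcal{O}_X\to\iota_*\mathcal{O}_E]\to\mu_*\mathcal{C}(\mathcal{O}^+/p^N).
\]
Compatibility with the first differential is the functoriality in (S2). The composite from $\iota_*\mathcal{O}_E$ to degree $2$ vanishes because $j_1$ and $j_2$ become equal after mapping to $E_C$.

\emph{Step 1: from $\gamma_Y$ to $\alpha$.} The two maps of complexes
\[
\mathcal{O}_X(-E)\to f_*\mathcal{G}\to\mu_*\mathcal{C}(\mathcal{O}^+/p^N),\qquad
\mathcal{O}_X(-E)\to[\mathcal{O}_X\to\iota_*\mathcal{O}_E]\xrightarrow{\ \varpi\kappa\ }\mu_*\mathcal{C}(\mathcal{O}^+/p^N)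
\]
are equal, both being $g\mapsto\varpi g$ in degree $0$. By the definition of $\gamma=\partial\alpha$, we get $\Psi(\gamma_Y)=\varpi\,\kappa_1(\alpha)$, where $\kappa_1\colon H^1(E,\mathcal{O}_E)\to Q_N$ is induced by the restriction of $\kappa$ to $\iota_*\mathcal{O}_E[-1]$.

\emph{Step 2: from $\alpha$ to $\theta_N$.} The target is killed by $p^N$, so this restriction factors through $\iota_*(\mathcal{O}_E/p^N)[-1]$. By Lemma~\ref{lem:loop}(b), $\kappa_1(\alpha)$ is the image of $\theta_N\in H^1_{\text{\'et}}(E,\Lambda_N)$ under the first of the two maps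
\[
\begin{array}{l}
\iota_*\Lambda_N[-1]\to\iota_*(\mathcal{O}_E/p^N)[-1]\to\mu_*\mathcal{C}(\mathcal{O}^+/p^N),\\[4pt]
\iota_*\Lambda_N[-1]\to\mu_*i_*\Lambda_N[-1]\to\mu_*\mathcal{C}(\Lambda_N)\to\mu_*\mathcal{C}(\mathcal{O}^+/p^N).
\end{array}
\]
These maps are equal: in degree $1$ both are $\iota_*$ of a ring map $\Lambda_N\to\operatorname{sp}_{\widetilde{Z}/E\,*}(\mathcal{O}^+/p^N)$ on $E_{\text{\'et}}$, and a sheaf of rings receives at most one ring map from $\Lambda_N$.

\emph{Step 3: from $\theta_N$ to $c_N$.} In the second line, the first arrow is $\iota_*$ of the unit $\Lambda_N\to\operatorname{sp}_{Z/E\,*}\Lambda_N$, so it induces the pullback $H^1_{\text{\'et}}(E,\Lambda_N)\to H^1(Z^{\mathrm{an}}_{\text{\'et}},\Lambda_N)$. By (S3) it sends $\theta_N$ to $(\rho^*\theta_N)^{\mathrm{an}}$. By Lemma~\ref{lem:phi}(a) the second arrow sends this to $\partial(\rho^*\theta_N)=c_N$, and the third sends $c_N$ to $\varphi(c_N\otimes 1)$. Hence $\Psi(\gamma_Y)=\varpi\,\varphi(c_N\otimes 1)$.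
\end{proof}

\section{Global $+$-regularity}\label{sec:endA}

Failure of the splitting makes $\varpi\,\varphi(c_N\otimes 1)$ divisible by $\pi$, up to torsion and up to an almost zero error. Since $v(\varpi)<v(\pi)$, this says that $c_N\otimes 1$ is divisible by an element of small positive valuation. But $c_N$ is defined over $\mathbb{Z}_p$, whose valuation is discrete, so it must be divisible by $p$.

\begin{lemma}\label{lem:discrete}
Let $M$ be a finite abelian $p$-group, $c\in M$, $r\geq 0$, and let $x,y\in\mathcal{O}_C$ with $v(x)<v(y)\leq 1$. If $p^rx(c\otimes 1)\in p^ry(M\otimes_{\mathbb{Z}_p}\mathcal{O}_C)$, then $p^rc\in p^{r+1}M$.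
\end{lemma}

\begin{proof}
Decomposing $M$, we may assume $M=\mathbb{Z}/p^l$. Let $\tilde{c}\in\mathbb{Z}$ represent $c$. If $p\mid\tilde{c}$ we are done. Otherwise $p^rx\tilde{c}$ has valuation $r+v(x)$ and lies in $p^ry\mathcal{O}_C+p^l\mathcal{O}_C$, so $r+v(x)\geq\min(r+v(y),l)$. As $v(x)<v(y)$, we get $l\leq r+v(x)<r+1$. So $l\leq r$ and $p^rc=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
By the reduction at the start of Section~\ref{sec:duality}, we must show that $\mathcal{O}_X\to f_*\mathcal{F}$ splits over $V$. Suppose not. By Proposition~\ref{prop:criterion}, $\gamma_Y-\pi\beta$ is torsion for some $\beta\in\mathbf{H}$, so $p^r\gamma_Y=p^r\pi\beta$ for some $r\geq 0$. Note that $r$ does not depend on $N$. Fix $N$ and apply $\Psi$ from Proposition~\ref{prop:compare}: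
\[
p^r\varpi\,\varphi(c_N\otimes 1)=p^r\pi\,\Psi(\beta).
\]
Since $b<1$, there is $\tau\in\mathcal{O}_C$ with $0<2v(\tau)<(1-b)/e$. The cokernel of $\varphi$ is killed by $\tau$, so $\tau\Psi(\beta)=\varphi(\beta')$ for some $\beta'\in M_N\otimes\mathcal{O}_C$. Then $p^r\varpi\tau(c_N\otimes 1)-p^r\pi\beta'$ lies in the kernel of $\varphi$, which is also killed by $\tau$. Hence
\[
p^r\varpi\tau^2(c_N\otimes 1)\in p^r\pi(M_N\otimes\mathcal{O}_C),\qquad v(\varpi\tau^2)=b/e+2v(\tau)<1/e=v(\pi)\leq 1.
\]
By Lemma~\ref{lem:discrete}, $p^rc_N\in p^{r+1}M_N$. This holds for all $N$, contradicting Proposition~\ref{prop:indiv} with $F=C$.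
\end{proof}

\begin{remark}\label{rem:sharp}
The bounds $a<1$ and $b_{\mathfrak{m}}<1$ cannot be relaxed; the identity cover shows this. A splitting of $\mathcal{O}_X\to\mathcal{O}_X(E)$ would be a nonzero element of $H^0(X,\mathcal{O}_X(-E))=0$, and a splitting of $\mathcal{O}_X\to\mathcal{O}_X(X_{\mathfrak{m}})$ would require $1\in H^0(X,\mathcal{O}_X(-X_{\mathfrak{m}}))=\mathfrak{m}$. Lemma~\ref{lem:mono}(a) then excludes every $\Delta\geq E$ and every $\Delta\geq X_{\mathfrak{m}}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Huber}
Huber, \emph{\'Etale Cohomology of Rigid Analytic Varieties and Adic Spaces}.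

\bibitem{OPTWX}
Emre Alp \"Ozavc{\i}, Zsolt Patakfalvi, Kevin Tucker, Joe Waldron and Zheng Xu, \emph{On rational chain connectedness of globally $+$-regular varieties}, arXiv:2602.16945 (2026).

\bibitem{Scholze}
Scholze, \emph{$p$-adic Hodge theory for rigid-analytic varieties}, Forum Math. Pi 1 (2013).

\bibitem{SGA1}
\emph{SGA 1}.

\end{thebibliography}
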